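# Countable traces and the heights of locally compact scattered spaces

## 1. The largest algebra with given countable traces

Let $D$ be a set and let $B\subseteq P(D)$ be an algebra of sets, that is, $D\in B$ and $B$ is closed under finite unions and under complements in $D$. Write $[D]^{\le\omega}$ for the set of countable (finite or countably infinite) subsets of $D$.

**Definition 1.** For $A\in[D]^{\le\omega}$, the *trace* of $B$ on $A$ is
$$B_A=\{b\cap A:\ b\in B\}\subseteq P(A).$$
The *hull* of $B$ is
$$\widehat B=\{U\subseteq D:\ U\cap A\in B_A\ \text{ for every } A\in[D]^{\le\omega}\}.$$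

Three properties are immediate.

* $B\subseteq\widehat B$, by the definition of $B_A$.
* $\widehat B$ is an algebra of sets. Each $B_A$ is an algebra of subsets of $A$, and $(D\setminus U)\cap A=A\setminus(U\cap A)$ and $(U\cup V)\cap A=(U\cap A)\cup(V\cap A)$.
* $\widehat B$ depends only on $D$ and the system $\langle B_A:A\in[D]^{\le\omega}\rangle$. It has the same countable traces as $B$ and contains every family of subsets of $D$ with these traces.

**Example 1.** Let $D$ be infinite and let $B$ consist of the finite and the cofinite subsets of $D$. Then $B_A$ consists of the finite and the cofinite subsets of $A$. If $U\subseteq D$ and $D\setminus U$ are both infinite, pick a countable $A$ that meets both in infinite sets. Then $U\cap A\notin B_A$, so $U\notin\widehat B$. Hence $\widehat B=B$.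

**Example 2.** Let $D=\omega_1$ and let $B$ consist of the countable and the co-countable subsets of $\omega_1$. Every subset of a countable set is countable, so $B_A=P(A)$ for all $A$, and $\widehat B=P(\omega_1)$. So the hull can be much larger than $B$.

**Example 3.** If $D$ itself is countable, take $A=D$ in the definition. Since $B_D=B$, we get $\widehat B=B$.

Here is what the hull is for. Suppose that $B$ comes from a compact scattered space $K$: the set $D$ is the set of isolated points of $K$, and $B$ consists of the sets $U\cap D$ with $U$ clopen in $K$. We shall prove that the Stone space of $\widehat B$ is again scattered and at least as high as $K$. This one space depends only on the countable traces, so it bounds the heights of *all* $K$ with the same traces. If there are few systems of traces, a few spaces bound all heights. This answers a question about how long a cardinal sequence can be.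

## 2. Levels, cardinal sequences, and the lengths below $\omega_2$

All spaces are Hausdorff. A space is *scattered* if each nonempty subspace has an isolated point; LCS means locally compact scattered. The empty space is allowed.

For any space $X$ put
$$X^{(\alpha)}=X\setminus\bigcup_{\beta<\alpha}I_\beta(X),\qquad I_\alpha(X)=\text{the set of isolated points of }X^{(\alpha)}.$$
So $X^{(0)}=X$, $X^{(\alpha+1)}=X^{(\alpha)}\setminus I_\alpha(X)$, and $X^{(\lambda)}=\bigcap_{\alpha<\lambda}X^{(\alpha)}$ at limits. Write $\mathrm{rk}(x)=\alpha$ if $x\in I_\alpha(X)$. The *height* $\mathrm{ht}(X)$ of a scattered space is the least $\alpha$ with $I_\alpha(X)=\emptyset$, and its *cardinal sequence* is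
$$\mathrm{CS}(X)=\langle|I_\alpha(X)|:\alpha<\mathrm{ht}(X)\rangle .$$
Finally, $\mathcal C(\delta)=\{\mathrm{CS}(X):X\text{ is LCS and }\mathrm{ht}(X)=\delta\}$, and $\langle\kappa\rangle_\delta$ is the constant sequence of length $\delta$ with value $\kappa$.

**The question.** Juhász and Weiss proved in ZFC that $\langle\omega\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\omega_2$. For every specific regular cardinal $\kappa$ it is known to be consistent that $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\kappa^{++}$. The problem, from Martínez and Soukup, *Cardinal sequences of LCS spaces under GCH* (arXiv:0712.0584, 2007), asks: is it consistent with GCH that $\langle\omega_1\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\omega_3$? In plain words: can there be, in one model of GCH, LCS spaces all of whose levels have size $\omega_1$, of every height below $\omega_3$?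

We collect the elementary facts that will be used.

**Fact 1.** (a) Each $X^{(\alpha)}$ is closed in $X$. (b) $X$ is scattered if and only if $X^{(\alpha)}=\emptyset$ for some $\alpha$; for scattered $X$, $\mathrm{ht}(X)$ is the least such $\alpha$. (c) If $V\subseteq X$ is open, then $I_\alpha(V)=V\cap I_\alpha(X)$ for all $\alpha$. (d) If $X$ is scattered, $I_0(X)$ is dense in $X$.

*Proof.* (a) If $x\in I_\beta(X)$, $\beta<\alpha$, and $U$ is open with $U\cap X^{(\beta)}=\{x\}$, then $U\subseteq\{x\}\cup\bigcup_{\gamma<\beta}I_\gamma(X)$, so $U$ misses $X^{(\alpha)}$. (b) If $X$ is scattered, the sets $X^{(\alpha)}$ decrease strictly until they are empty, and $I_\alpha(X)=\emptyset$ exactly when $X^{(\alpha)}=\emptyset$. Conversely, if $X$ is the union of its levels and $Y\subseteq X$ is nonempty, let $y\in Y$ have the least rank $\alpha$ in $Y$. Then $Y\subseteq X^{(\alpha)}$, and $y$ is isolated in $X^{(\alpha)}$, hence in $Y$. (c) Inductively $V^{(\alpha)}=V\cap X^{(\alpha)}$ is open in $X^{(\alpha)}$, so a point of it is isolated in $V^{(\alpha)}$ if and only if it is isolated in $X^{(\alpha)}$. (d) An isolated point of a nonempty open set $U$ is isolated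 in $X$. $\square$

**Fact 2.** Let $K$ be nonempty, compact and scattered. Then $\mathrm{ht}(K)$ is a successor $\beta+1$ and $I_\beta(K)$ is finite. Moreover, $K$ has a base of clopen sets.

*Proof.* If $\mathrm{ht}(K)$ were a limit $\lambda$, the sets $K^{(\alpha)}$, $\alpha<\lambda$, would be nonempty, compact and decreasing, so their intersection $K^{(\lambda)}$ would be nonempty. So $\mathrm{ht}(K)=\beta+1$, and $K^{(\beta)}=I_\beta(K)$ is compact and discrete, hence finite. A nonempty connected subset $C$ of $K$ has an isolated point $p$; then $\{p\}$ is clopen in $C$, so $C=\{p\}$. Thus $K$ is totally disconnected, and a compact totally disconnected Hausdorff space has a clopen base. $\square$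

**Fact 3.** Let $X$ be LCS and not compact, with one-point compactification $X^*=X\cup\{\infty\}$. Then $X^*$ is compact scattered, points of $X$ keep their ranks, and $I_0(X^*)=I_0(X)$. Every LCS space has a base of compact open sets.

*Proof.* Let $Y\subseteq X^*$ be nonempty. If $Y=\{\infty\}$, it has an isolated point. Otherwise $Y\cap X$ has an isolated point, which is isolated in $Y$ because $X$ is open in $X^*$. Ranks are kept by Fact 1(c), and $\infty$ is not isolated because $X$ is not compact. For the last sentence, if $X$ is compact use Fact 2. If not, the clopen subsets of $X^*$ that omit $\infty$ are compact open subsets of $X$, and by Fact 2 they form a base of $X$. $\square$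

**Fact 4 (rank criterion).** Let $R$ be a function from a space $X$ to the ordinals such that

* (i) every $x$ has a neighborhood $N$ with $R(x')<R(x)$ for all $x'\in N\setminus\{x\}$, and
* (ii) for all $\alpha<R(x)$, every neighborhood of $x$ contains some $x'\ne x$ with $R(x')\ge\alpha$.

Then $X$ is scattered and $R=\mathrm{rk}$. Conversely, in a scattered space $\mathrm{rk}$ satisfies (i) and (ii).

*Proof.* We show $X^{(\rho)}=\{x:R(x)\ge\rho\}$ by induction on $\rho$. The case $\rho=0$ and the limit case are clear. Suppose it holds for $\rho$. If $R(x)=\rho$, the neighborhood $N$ of (i) meets $X^{(\rho)}$ only in $x$, so $x$ is isolated in $X^{(\rho)}$. If $R(x)>\rho$, then (ii) with $\alpha=\rho$ puts a point $x'\neq x$ of $X^{(\rho)}$ in every neighborhood of $x$, so $x$ is not isolated in $X^{(\rho)}$. This gives the claim for $\rho+1$. Hence $I_\rho(X)=\{x:R(x)=\rho\}$, and $X$ is scattered by Fact 1(b). For the converse, (i) says that $x$ is isolated in $X^{(\mathrm{rk}(x))}$, and (ii) says that $x$ is not isolated in $X^{(\alpha)}$ for $\alpha<\mathrm{rk}(x)$. $\square$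

**The simplest lengths, by hand.** The discrete space $\omega_1$ gives $\langle\omega_1\rangle_1\in\mathcal C(1)$. The disjoint sum of $\omega_1$ convergent sequences gives $\langle\omega_1\rangle_2\in\mathcal C(2)$. All $\delta$ with $1\le\delta<\omega_2$ can be treated in the same way, with ordinals in place of the sequences.

Let $T=\omega^\delta$ with the order topology. Put $R(0)=0$, and for $0<\xi<\omega^\delta$ let $R(\xi)$ be the last exponent in the Cantor normal form of $\xi$, so that $\xi=\theta+\omega^{\gamma}$ with $\gamma=R(\xi)<\delta$, where $\theta$ is the sum of the earlier terms. The neighborhood $(\theta,\xi]$ has as other points the $\theta+\zeta$ with $0<\zeta<\omega^\gamma$, whose last exponents are below $\gamma$. This is (i) for $\xi$; and $0$ is isolated. If $\beta<\gamma$, every neighborhood of $\xi$ contains an interval $(\theta+\zeta,\xi]$ with $\zeta<\omega^\gamma$. It contains $\theta+\zeta+\omega^\beta<\xi$, because $\omega^\gamma$ is closed under addition, and the last exponent of this ordinal is $\beta$. This is (ii). So $R=\mathrm{rk}$, and the ranks that occur are exactly the $\gamma<\delta$ (take $\xi=\omega^\gamma$). Since $|\omega^\delta|\le\omega_1$,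 the disjoint sum of $\omega_1$ copies of $T$ has height $\delta$ and all its levels have size $\omega_1$. Thus
$$\langle\omega_1\rangle_\delta\in\mathcal C(\delta)\qquad(\delta<\omega_2).$$

At $\delta=\omega_2$ this construction fails: $\omega^{\omega_2}$ has $\omega_2$ isolated points. From there on, one needs more than $\omega_1$ points above only $\omega_1$ isolated ones.

## 3. One bound for all heights over $\kappa$ isolated points

Write $\mathfrak c=2^\omega$. The results are the following.

**Theorem A.** Let $\kappa$ be an infinite cardinal with $2^{\kappa^\omega}=2^\kappa$ (for example $\kappa^\omega=\kappa$). There is an ordinal $\eta<(2^\kappa)^+$ such that $\mathrm{ht}(X)\le\eta$ for every LCS space $X$ with $|I_0(X)|\le\kappa$.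

**Corollary.** Assume CH and $2^{\omega_1}=\omega_2$ (in particular, assume GCH). Then there is $\delta<\omega_3$ with $\langle\omega_1\rangle_\delta\notin\mathcal C(\delta)$. Moreover, one ordinal $\eta<\omega_3$ bounds the heights of all LCS spaces with at most $\omega_1$ isolated points.

So the answer to the question is **no**.

*Proof of the Corollary from Theorem A.* By CH, $\omega_1^\omega\le(2^\omega)^\omega=2^\omega=\omega_1$. So Theorem A applies to $\kappa=\omega_1$ and gives $\eta<(2^{\omega_1})^+=\omega_3$, which is the second assertion. A space with cardinal sequence $\langle\omega_1\rangle_{\eta+1}$ would have $\omega_1$ isolated points and height $\eta+1>\eta$. So $\delta=\eta+1<\omega_3$ works. $\square$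

Watch the order of the quantifiers. Martínez and Soukup, in the paper cited above, show in particular that for each uncountable regular $\lambda$ and each fixed $\alpha<\lambda^{++}$ it is consistent with GCH that $\langle\lambda\rangle_\alpha\in\mathcal C(\alpha)$. So each individual $\delta<\omega_3$ can be realized together with GCH, but by the Corollary never all of them in the same model.

**Theorem B.** Let $\kappa^\omega=\kappa$.

1. If $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ for all $\delta<\kappa^{++}$, then $2^\kappa\ge\kappa^{++}$.
2. If $2^\kappa=\kappa^+$, then $\{\delta:\langle\kappa\rangle_\delta\in\mathcal C(\delta)\}$ is an ordinal $\delta_\kappa$ with $\kappa^+\le\delta_\kappa<\kappa^{++}$. It is additively indecomposable and $\mathrm{cf}(\delta_\kappa)=\kappa^+$.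

Under GCH, Theorem B applies to every $\kappa$ with $\mathrm{cf}(\kappa)>\omega$, in particular to every uncountable regular $\kappa$. By part 1 with $\kappa=\omega_1$, in any model of CH where all $\delta<\omega_3$ are realized, necessarily $2^{\omega_1}\ge\omega_3$.

**Theorem C (the hypothesis of Theorem A is needed).** In ZFC, every ordinal $\alpha$ with $1\le\alpha<\mathfrak c^+$ is the height of an LCS space with countably many isolated points. Hence if $\mathfrak c=2^{\omega_1}$, the heights of LCS spaces with at most $\omega_1$ isolated points are unbounded in $(2^{\omega_1})^+$.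

## 4. Bounding one height is easy, but there are too many algebras

We recall Stone duality. Let $CO(K)$ be the algebra of clopen subsets of a compact space $K$. The Stone space $\mathrm{St}(B)$ of a Boolean algebra $B$ is the set of its ultrafilters, with base the sets $[b]=\{u:b\in u\}$. It is compact with a clopen base, and $b\mapsto[b]$ is an isomorphism of $B$ onto $CO(\mathrm{St}(B))$. If $K$ is compact with a clopen base, then $K$ is homeomorphic to $\mathrm{St}(CO(K))$. If $B$ is a subalgebra of $C$, then $u\mapsto u\cap B$ is a continuous surjection $\mathrm{St}(C)\to\mathrm{St}(B)$.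

**Lemma 1.** If $S$ is compact and scattered, then $|\mathrm{ht}(S)|\le|CO(S)|$.

*Proof.* For $\alpha<\mathrm{ht}(S)$ choose $x_\alpha\in I_\alpha(S)$ and, by Fact 2, a clopen $U_\alpha$ with $U_\alpha\cap S^{(\alpha)}=\{x_\alpha\}$. If $\alpha<\beta$ and $U_\alpha=U_\beta$, then $x_\beta\in U_\alpha\cap S^{(\beta)}\subseteq U_\alpha\cap S^{(\alpha)}=\{x_\alpha\}$, which is impossible because the ranks differ. So $\alpha\mapsto U_\alpha$ is injective. $\square$

Let $K$ be compact scattered with $|I_0(K)|\le\kappa$. Since $I_0(K)$ is dense, a clopen set $U$ is the closure of $U\cap I_0(K)$. So $U\mapsto U\cap I_0(K)$ is injective, $|CO(K)|\le2^\kappa$, and Lemma 1 gives $\mathrm{ht}(K)<(2^\kappa)^+$.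

**First attempt: take the supremum.** The space $K$ is determined, up to homeomorphism, by a subalgebra of $P(\mu)$ with $\mu\le\kappa$, so we take the supremum of the heights over all such algebras. This is a supremum of ordinals below the regular cardinal $(2^\kappa)^+$, and it stays below if there are at most $2^\kappa$ of them. But the only evident bound for the number of algebras is $2^{2^\kappa}$, which is at least $(2^\kappa)^+$. The argument stops here. It cannot be completed from the two counts alone: they hold for $\kappa=\omega$ as well, and for $\kappa=\omega$ the conclusion is false by Theorem C.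

**Second attempt: one space above all others.** A larger algebra has a Stone space that maps onto the Stone space of the smaller one. If a scattered space maps onto $K$, it is at least as high as $K$ (Lemma 2 below). All our algebras lie inside $P(\kappa)$, up to renaming. But $\mathrm{St}(P(\kappa))$ is not scattered. Indeed, the set $N$ of nonprincipal ultrafilters on $\kappa$ is nonempty. If $[b]$ meets $N$, then $b$ is infinite and splits into two infinite sets, each of which belongs to a nonprincipal ultrafilter. So $[b]\cap N$ has at least two points, and $N$ has no isolated point.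

The way out lies between the two attempts: sort the spaces into at most $2^\kappa$ classes, and find for each class *one* scattered space above all its members. The classes are given by the traces of Section 1. Finite traces are too coarse: in $K$ every isolated point is a clopen singleton, so the trace on every finite set $A$ is all of $P(A)$, and we are back at $P(\kappa)$. The trace on the whole of $\mu$ is the full algebra, and we are back at the first attempt. Countable traces are the right choice because the failure of scatteredness is witnessed by a countable tree of sets.

## 5. Continuous images and Cantor trees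

The first lemma lets heights pass from a space to its continuous image. It is used twice: to compare $K$ with the hull, and to see that a compact scattered space does not map onto $2^\omega$.

**Lemma 2.** Let $K$ be compact scattered and $f:K\to M$ a continuous surjection onto a Hausdorff space $M$. Then $M^{(\alpha)}\subseteq f[K^{(\alpha)}]$ for all $\alpha$. So $M$ is scattered and $\mathrm{ht}(M)\le\mathrm{ht}(K)$.

*Proof.* We use induction on $\alpha$. For $\alpha=0$ this is surjectivity.

*Successor.* Assume $M^{(\alpha)}\subseteq f[K^{(\alpha)}]$, let $y\in M^{(\alpha+1)}$, and suppose $f^{-1}(y)\cap K^{(\alpha+1)}=\emptyset$. The set $F=f^{-1}(y)\cap K^{(\alpha)}$ is closed, hence compact, and it is disjoint from $K^{(\alpha+1)}$, so it consists of isolated points of $K^{(\alpha)}$. Therefore $F$ is finite and open in $K^{(\alpha)}$. It follows that $K^{(\alpha)}\setminus F$ is compact, and $f[K^{(\alpha)}\setminus F]$ is compact, hence closed in $M$, and omits $y$. So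
$$G=M\setminus f[K^{(\alpha)}\setminus F]$$
is an open neighborhood of $y$. Since $M^{(\alpha)}\subseteq f[K^{(\alpha)}]\subseteq f[K^{(\alpha)}\setminus F]\cup\{y\}$, the set $G$ meets $M^{(\alpha)}$ only in $y$. So $y$ is isolated in $M^{(\alpha)}$ and $y\notin M^{(\alpha+1)}$, a contradiction.

*Limit.* Let $y\in M^{(\lambda)}=\bigcap_{\alpha<\lambda}M^{(\alpha)}$. By the inductive hypothesis the sets $f^{-1}(y)\cap K^{(\alpha)}$, $\alpha<\lambda$, are nonempty. They are compact and decreasing, so their intersection $f^{-1}(y)\cap K^{(\lambda)}$ is nonempty.

For $\alpha=\mathrm{ht}(K)$ we get $M^{(\alpha)}\subseteq f[\emptyset]=\emptyset$; now use Fact 1(b). $\square$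

**Definition 2.** A *Cantor tree* in an algebra $B\subseteq P(D)$ is a family $\langle c_s:s\in2^{<\omega}\rangle$ of nonempty members of $B$ such that, for all $s$,
$$c_\emptyset=D,\qquad c_{s0}\cap c_{s1}=\emptyset,\qquad c_{s0}\cup c_{s1}=c_s .$$

For example, $P(\omega)$ contains a Cantor tree: start with $\omega$ and keep splitting infinite sets into two infinite sets. The algebra of finite and cofinite subsets of $\omega$ contains none. In a Cantor tree, one of $c_0,c_1$ would be finite, and below it there would be $2^n$ disjoint nonempty sets for every $n$, which is impossible.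

**Lemma 3.** If $B\subseteq P(D)$ is an algebra of sets whose Stone space $S$ is not scattered, then $B$ contains a Cantor tree.

*Proof.* Let $Y\subseteq S$ be nonempty without isolated points, and let $P$ be its closure. Then $P$ has no isolated point: if $U$ is open and $U\cap P=\{p\}$, then $U$ meets $Y$, so $p\in Y$ and $U\cap Y=\{p\}$, a contradiction. We build clopen sets $K_s\subseteq S$ that meet $P$. Put $K_\emptyset=S$. Given $K_s$, the set $K_s\cap P$ is nonempty and open in $P$, so it has two points. Separate them by a clopen $C\subseteq S$ and put $K_{s0}=K_s\cap C$, $K_{s1}=K_s\setminus C$; both meet $P$. Let $c_s\in B$ be the element with $[c_s]=K_s$. Since $b\mapsto[b]$ is an isomorphism, the $c_s$ form a Cantor tree. $\square$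

## 6. Proof of Theorem A

Fix $\kappa$ with $2^{\kappa^\omega}=2^\kappa$.

**Step 1: reduction to compact spaces.** This step lets us work with algebras of sets. Let $X$ be LCS with $|I_0(X)|\le\kappa$. If $X$ is not compact, Fact 3 says that $X^*$ is compact scattered with $I_0(X^*)=I_0(X)$ and that points of $X$ keep their ranks, so $\mathrm{ht}(X)\le\mathrm{ht}(X^*)$. Hence it suffices to bound the heights of nonempty compact scattered $K$ with $|I_0(K)|\le\kappa$. Renaming points, we assume that $I_0(K)=\mu$ for a cardinal $\mu$ with $1\le\mu\le\kappa$. By Facts 1(d) and 2, $\mu$ is dense in $K$ and $K$ has a clopen base.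

**Step 2: the data of $K$.** This step defines the classes and counts them. Let
$$B(K)=\{U\cap\mu:\ U\in CO(K)\}\subseteq P(\mu),$$
an algebra of sets. For $A\in[\mu]^{\le\omega}$ its trace on $A$ is
$$B^K_A=\{U\cap A:\ U\in CO(K)\}.$$
The *data* of $K$ are $\mathfrak d(K)=\bigl(\mu,\langle B^K_A:A\in[\mu]^{\le\omega}\rangle\bigr)$.

There are at most $\kappa$ cardinals $\mu\le\kappa$. For each $\mu$ there are at most $\kappa^\omega$ sets $A\in[\mu]^{\le\omega}$, and for each $A$ there are at most $2^{2^\omega}$ subsets of $P(A)$. As $2^\omega\le\kappa^\omega$, the number of possible values of $\mathfrak d(K)$ is at most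
$$\kappa\cdot\bigl(2^{2^\omega}\bigr)^{\kappa^\omega}=2^{2^\omega\cdot\kappa^\omega}=2^{\kappa^\omega}=2^\kappa. \tag{1}$$
The last equality is the only use of the hypothesis on $\kappa$.

**Example 4 (the data do not determine $B(K)$).** Let $K_1$ be the disjoint sum of two copies of the ordinal space $\omega_1+1$, and let $K_0$ be obtained by identifying the two endpoints $\omega_1$; let $q:K_1\to K_0$ be the quotient map. So $K_0$ is the one-point compactification of the disjoint sum of two copies of $\omega_1$. The isolated points are the same, namely $0$ and the successors in both copies. If $U$ is clopen in $K_0$, then $q^{-1}[U]$ is clopen in $K_1$ with the same isolated points. Conversely, let $U$ be clopen in $K_1$ and let $A$ be a countable set of isolated points. Choose $\beta<\omega_1$ such that $A$ lies in the union of the two intervals $[0,\beta]$. The part of $U$ in these intervals is compact and open in the sum of the two copies of $\omega_1$, so it is clopen in $K_0$, and it has the same trace on $A$. So $K_0$ and $K_1$ have the same countable traces. But the set of isolated points of the first copy is a trace of a clopen set of $K_1$ and not of $K_0$: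 a clopen set of $K_0$ that contains these points contains the common endpoint, hence also isolated points of the second copy.

**Step 3: the algebra of the data.** This step attaches one compact space to each class. For $\mathfrak d=(\mu,\langle B_A\rangle)$ of the form $\mathfrak d(K)$ put
$$\mathbb B_{\mathfrak d}=\{U\subseteq\mu:\ U\cap A\in B_A\text{ for all }A\in[\mu]^{\le\omega}\},\qquad S_{\mathfrak d}=\mathrm{St}(\mathbb B_{\mathfrak d}).$$
This is the hull $\widehat{B(K)}$ of Definition 1. As noted in Section 1, it is an algebra of sets, it depends only on $\mathfrak d$, and it contains $B(K)$ for *every* $K$ with $\mathfrak d(K)=\mathfrak d$.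

**Step 4: $S_{\mathfrak d}$ is scattered.** This is the heart of the proof. A Cantor tree in the hull is made of sets that need not come from $K$, but on a suitable countable set it agrees with clopen sets of $K$. Those clopen sets form a tree on a closed subspace of $K$, which is impossible.

Let $\mathfrak d=\mathfrak d(K)$ and suppose that $S_{\mathfrak d}$ is not scattered. By Lemma 3 there is a Cantor tree $\langle c_s:s\in2^{<\omega}\rangle$ in $\mathbb B_{\mathfrak d}$. Pick $a_s\in c_s$ for each $s$ and let
$$A=\{a_s:s\in2^{<\omega}\}\in[\mu]^{\le\omega}.$$
By the definition of $\mathbb B_{\mathfrak d}$ we have $c_s\cap A\in B_A^K$, so we can choose $U_s\in CO(K)$ with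
$$U_s\cap A=c_s\cap A\ni a_s. \tag{2}$$
Outside $A$ the sets $U_s$ are unrelated to one another. So we restrict to $L=\mathrm{cl}_K(A)$ and put $W_s=U_s\cap L$. This is a clopen subset of $L$, nonempty because $a_s\in W_s$.

Since $A$ is dense in $L$, a clopen subset $W$ of $L$ is the closure of $W\cap A$ in $L$, so it is determined by $W\cap A$. By (2) the trace of $W_s$ on $A$ is $c_s\cap A$, and the map $W\mapsto W\cap A$ preserves unions and intersections. So the relations of the Cantor tree pass to the $W_s$:

* $W_\emptyset=L$, because $c_\emptyset\cap A=A$;
* $W_{s0}\cap W_{s1}=\emptyset$, because this clopen set has empty trace;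
* $W_{s0}\cup W_{s1}=W_s$, because both sides have the trace $c_s\cap A$.

Consequently, for each $n$ the sets $W_s$, $s\in2^n$, partition $L$, and these partitions refine one another along the tree. Let $f(x)\in2^\omega$ be the branch with $x\in W_{f(x)\restriction n}$ for all $n$. The preimage under $f$ of the basic open set $\{z:s\subset z\}$ is $W_s$, so $f:L\to2^\omega$ is continuous. It is onto: for $z\in2^\omega$ the sets $W_{z\restriction n}$ are nonempty, closed and decreasing in the compact space $L$, so they have a common point $x$, and $f(x)=z$.

Now $L$ is compact, and it is scattered as a subspace of $K$. By Lemma 2, $2^\omega$ would be scattered. But $2^\omega$ is nonempty and has no isolated points, a contradiction.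

**Step 5: $\mathrm{ht}(S_{\mathfrak d})<(2^\kappa)^+$.** This step bounds each of the new spaces. By Step 4 and Lemma 1, $|\mathrm{ht}(S_{\mathfrak d})|\le|CO(S_{\mathfrak d})|=|\mathbb B_{\mathfrak d}|\le|P(\mu)|\le2^\kappa$.

**Step 6: if $\mathfrak d=\mathfrak d(K)$, then $\mathrm{ht}(K)\le\mathrm{ht}(S_{\mathfrak d})$.** This step compares $K$ with the space of its class. Since $\mu$ is dense in $K$, the map $U\mapsto U\cap\mu$ is an isomorphism of $CO(K)$ onto $B(K)$. So $\mathrm{St}(B(K))$ is homeomorphic to $\mathrm{St}(CO(K))$, hence to $K$. For $U\in CO(K)$ and $A\in[\mu]^{\le\omega}$ we have $(U\cap\mu)\cap A=U\cap A\in B_A^K$, so $B(K)$ is a subalgebra of $\mathbb B_{\mathfrak d}$. By Stone duality $S_{\mathfrak d}$ maps continuously onto $\mathrm{St}(B(K))$, that is, onto $K$. As $S_{\mathfrak d}$ is compact and scattered, Lemma 2 gives $\mathrm{ht}(K)\le\mathrm{ht}(S_{\mathfrak d})$.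

**Step 7: the supremum.** This step puts the bounds together. Let $\eta$ be the supremum of $\mathrm{ht}(S_{\mathfrak d})$ over all data $\mathfrak d$ that occur. By (1) and Step 5, this is a supremum of at most $2^\kappa$ ordinals below the regular cardinal $(2^\kappa)^+$, so $\eta<(2^\kappa)^+$. By Step 6, $\mathrm{ht}(K)\le\eta$ for every $K$ of Step 1. This proves Theorem A, and with it the Corollary. $\blacksquare$

It is instructive to see which step fails for $\kappa=\omega$. Steps 3 to 6 remain true, but by Example 3 the hull of $B(K)$ is $B(K)$ itself, so passing to the hull gains nothing. In (1) we only get the bound $2^{\omega^\omega}=2^{\mathfrak c}>2^\omega$.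

## 7. Sums and suprema of lengths: proof of Theorem B

For infinite $\kappa$ let $H_\kappa=\{\delta:\langle\kappa\rangle_\delta\in\mathcal C(\delta)\}$.

**Lemma 4 (ZFC).** We have $1\in H_\kappa$, and

* (a) $H_\kappa$ is closed downward;
* (b) $H_\kappa$ is closed under suprema of nonempty families of at most $\kappa$ nonzero members;
* (c) if $\alpha,\beta\in H_\kappa$, then $\alpha+\beta\in H_\kappa$.

*Proof.* The discrete space of size $\kappa$ shows $1\in H_\kappa$.

(a) If $\mathrm{CS}(X)=\langle\kappa\rangle_\delta$ and $\delta'\le\delta$, the subspace $\bigcup_{\alpha<\delta'}I_\alpha(X)$ is open by Fact 1(a), so it is LCS. By Fact 1(c) its cardinal sequence is $\langle\kappa\rangle_{\delta'}$.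

(b) Index the family, with repetitions, as $\langle\delta_i:i<\kappa\rangle$. Take $X_i$ with $\mathrm{CS}(X_i)=\langle\kappa\rangle_{\delta_i}$, and let $X$ be the disjoint sum of the $X_i$. It is LCS. If $\gamma<\sup_i\delta_i$, then $\gamma<\delta_i$ for some $i$, so level $\gamma$ of $X$ has size at least $\kappa$ and at most $\kappa\cdot\kappa=\kappa$. The height is $\sup_i\delta_i$.

(c) If $\alpha$ or $\beta$ is $0$ there is nothing to prove. Let $\alpha,\beta\ge1$, $\mathrm{CS}(X)=\langle\kappa\rangle_\alpha$ and $\mathrm{CS}(Y)=\langle\kappa\rangle_\beta$. The plan is to replace every isolated point of $Y$ by a copy of $X^*$.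

**Step 1: $\infty$ has rank $\alpha$ in $X^*$.** This makes the copies of $\infty$ the level at which $Y$ is attached. Let $\gamma<\alpha$. The set $X^{(\gamma)}$ is not contained in a compact subset of $X$. Otherwise, being closed, it would be compact. It is nonempty, and its levels are the $I_{\gamma+\xi}(X)$ with $\gamma+\xi<\alpha$, all infinite, while Fact 2 says that its last level is finite. With $\gamma=0$ we see that $X$ is not compact, so $X^*=X\cup\{\infty\}$ is as in Fact 3. A neighborhood of $\infty$ contains the complement of a compact subset of $X$, so for each $\gamma<\alpha$ it contains a point of $X$ of rank at least $\gamma$. All points of $X$ have rank below $\alpha$. So the function that extends $\mathrm{rk}$ on the open subspace $X$ by $R(\infty)=\alpha$ satisfies (i) and (ii) of Fact 4, and $\mathrm{rk}(\infty)=\alpha$.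

**Step 2: the space $Z$.** This defines the candidate. Replace each $y\in I_0(Y)$ by a copy $X^*_y$ of $X^*$, with point at infinity $\infty_y$; the copies are pairwise disjoint and disjoint from $Y\setminus I_0(Y)$. For $O$ open in $Y$ put
$$O^+=(O\setminus I_0(Y))\cup\bigcup_{y\in O\cap I_0(Y)}X^*_y .$$
The basic open sets of $Z$ are the open subsets of the $X^*_y$ and the sets $O^+$. They form a base: $Y^+=Z$, $O_1^+\cap O_2^+=(O_1\cap O_2)^+$, and if $V$ is an open subset of $X^*_y$, then $O^+\cap V$ is $V$ or $\emptyset$. The same computation shows that $X_y^*=\{y\}^+$ is open in $Z$ and carries its own topology.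

**Step 3: $Z$ is Hausdorff.** Two points in the same $X_y^*$ are separated there. Points in different copies are separated by the copies. A point $t\in Y\setminus I_0(Y)$ and a point of $X_y^*$ are separated by $(Y\setminus\{y\})^+$ and $X^*_y$. Two points of $Y\setminus I_0(Y)$ are separated by $O_1^+$ and $O_2^+$, where $O_1,O_2$ separate them in $Y$.

**Step 4: $Z$ is locally compact.** Points of $X_y^*$ have the compact open neighborhood $X_y^*$. Since $Y$ has a base of compact open sets (Fact 3), for the other points it suffices that $O^+$ is compact whenever $O$ is compact open in $Y$. Take a cover of $O^+$ by basic open sets. A point of $O\setminus I_0(Y)$ can only be covered by a set of the form $O_j^+$. The set $O\setminus I_0(Y)$ is closed in $O$, hence compact, so finitely many $O_j$ cover it. Then $O\setminus\bigcup_jO_j$ is compact and consists of isolated points of $Y$, so it is finite. What is not yet covered lies in the finitely many compact sets $X_y^*$ with $y\in O\setminus\bigcup_jO_j$, and finitely many more members of the cover suffice.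

**Step 5: ranks in $Z$.** This identifies the levels. Let $R(p)=\mathrm{rk}_{X^*_y}(p)$ for $p\in X_y^*$, so $R(\infty_y)=\alpha$, and $R(t)=\alpha+\rho$ for $t\in I_\rho(Y)$, $\rho\ge1$. We check Fact 4. For $p\in X_y^*$, (i) and (ii) hold because they hold in the open subspace $X_y^*$. Let $t\in I_\rho(Y)$, $\rho\ge1$.

For (i), choose $O$ open in $Y$ with $O\cap Y^{(\rho)}=\{t\}$. The other points of $O^+$ are points of $Y$ of some rank $\rho'$ with $1\le\rho'<\rho$, where $R=\alpha+\rho'<\alpha+\rho$, and points of copies $X_y^*$, where $R\le\alpha<\alpha+\rho$.

For (ii), let $\gamma<\alpha+\rho$. Every neighborhood of $t$ contains some $O^+$ with $t\in O$, $O$ open in $Y$. If $\gamma\le\alpha$, then $O$ contains some $y\in I_0(Y)$ because $I_0(Y)$ is dense, and $\infty_y\in O^+$ has $R(\infty_y)=\alpha\ge\gamma$. If $\gamma=\alpha+\rho'$ with $1\le\rho'<\rho$, then $O$ contains some $t'\ne t$ of rank at least $\rho'$ in $Y$, and $R(t')\ge\alpha+\rho'=\gamma$.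

**Step 6: sizes.** By Fact 4, $Z$ is scattered and $R=\mathrm{rk}$. Level $\gamma<\alpha$ has size $\kappa\cdot\kappa=\kappa$. Level $\alpha$ is $\{\infty_y:y\in I_0(Y)\}$, of size $\kappa$. Level $\alpha+\rho$ with $1\le\rho<\beta$ has size $|I_\rho(Y)|=\kappa$. No other levels occur. So $\mathrm{CS}(Z)=\langle\kappa\rangle_{\alpha+\beta}$. $\square$

*Proof of Theorem B.* Let $\kappa^\omega=\kappa$, so that Theorem A applies to $\kappa$.

(1) By Cantor's theorem $2^\kappa\ge\kappa^+$. If $2^\kappa=\kappa^+$, Theorem A gives $\eta<\kappa^{++}$ such that no LCS space with $\kappa$ isolated points has height $\eta+1$, so $\langle\kappa\rangle_{\eta+1}\notin\mathcal C(\eta+1)$ although $\eta+1<\kappa^{++}$. This contradicts the assumption of (1). So $2^\kappa\ge\kappa^{++}$.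

(2) Let $2^\kappa=\kappa^+$. With $\eta<(2^\kappa)^+=\kappa^{++}$ from Theorem A, every member of $H_\kappa$ is at most $\eta$. By Lemma 4(a), $H_\kappa$ is an ordinal $\delta_\kappa\le\eta+1<\kappa^{++}$. It contains $1$. By (c) with $\beta=1$ it has no largest element, so it is a nonzero limit ordinal. By (c) it is closed under addition, which means that it is additively indecomposable.

Suppose $\mathrm{cf}(\delta_\kappa)\le\kappa$. Then $\delta_\kappa$ is the supremum of at most $\kappa$ nonzero ordinals below it, all members of $H_\kappa$. By (b), $\delta_\kappa\in H_\kappa=\delta_\kappa$, which is absurd. So $\mathrm{cf}(\delta_\kappa)\ge\kappa^+$. Since $|\delta_\kappa|\le\kappa^+$, we get $\mathrm{cf}(\delta_\kappa)=\kappa^+$, and hence $\delta_\kappa\ge\kappa^+$.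

Finally, assume GCH and $\mathrm{cf}(\kappa)>\omega$. Then $2^\kappa=\kappa^+$. Every function from $\omega$ to $\kappa$ is bounded, so $\kappa^\omega\le\sum_{\lambda<\kappa}|\lambda|^\omega$. For infinite $\lambda<\kappa$ we have $|\lambda|^\omega\le2^{|\lambda|}=|\lambda|^+\le\kappa$, and for finite $\lambda$ we have $|\lambda|^\omega\le2^\omega=\omega_1\le\kappa$. So $\kappa^\omega=\kappa$, and Theorem B applies. $\blacksquare$

## 8. Heights unbounded in $\mathfrak c^+$ over countably many isolated points: proof of Theorem C

By induction on $\alpha$ with $1\le\alpha<\mathfrak c^+$ we construct an LCS space $X_\alpha$ of height $\alpha$ with $I_0(X_\alpha)$ countably infinite.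

**Step 1: $\alpha=1$.** This starts the induction. Let $X_1$ be the discrete space $\omega$.

**Step 2: from $\alpha$ to $\alpha+1$.** This adds one point on top. Let $X_{\alpha+1}$ be the one-point compactification of the disjoint sum of $\omega$ copies of $X_\alpha$. The sum is LCS of height $\alpha$, has countably infinitely many isolated points, and is not compact. By Fact 3, $X_{\alpha+1}$ is compact scattered with the same isolated points. A compact subset of the sum meets only finitely many copies, so every neighborhood of $\infty$ contains a full copy of $X_\alpha$, and hence points of every rank $\gamma<\alpha$. All points of the sum have rank below $\alpha$. By Fact 4, $\mathrm{rk}(\infty)=\alpha$, so $\mathrm{ht}(X_{\alpha+1})=\alpha+1$.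

**Step 3: limit $\alpha$.** Here a disjoint sum would have too many isolated points, so we let up to $\mathfrak c$ spaces share one countable set of isolated points, along an almost disjoint family. Since $\alpha<\mathfrak c^+$, we have $\mathrm{cf}(\alpha)\le\mathfrak c$, and we can choose $\langle\alpha_b:b\in2^\omega\rangle$ in $[1,\alpha)$ with supremum $\alpha$. Let
$$D=2^{<\omega},\qquad A_b=\{b\restriction n:n<\omega\}\quad(b\in2^\omega).$$
The sets $A_b$ are infinite, and $A_b\cap A_{b'}$ is finite for $b\ne b'$: it consists of the common initial segments. Let $X_b$ be a copy of $X_{\alpha_b}$ with $I_0(X_b)=A_b$, chosen so that the sets $X_b\setminus A_b$ are pairwise disjoint and disjoint from $D$. Let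
$$X_\alpha=D\cup\bigcup_{b\in2^\omega}X_b,$$
with base all open subsets of all $X_b$.

*This is a base.* Every $s\in D$ lies on some branch, so the $X_b$ cover $X_\alpha$. For $b\ne b'$ we have $X_b\cap X_{b'}=A_b\cap A_{b'}$, a finite set of points isolated in both spaces. So the intersection of an open subset of $X_b$ with an open subset of $X_{b'}$ is open in both. It follows too that each $X_b$ is open in $X_\alpha$ and carries its own topology.

*Hausdorff.* Let $p\in X_b\setminus A_b$ and $q\in X_{b'}\setminus A_{b'}$ be distinct. If $b=b'$, separate them in $X_b$. If $b\ne b'$, the sets $X_b\setminus(A_b\cap A_{b'})$ and $X_{b'}\setminus(A_b\cap A_{b'})$ are open, because finite sets are closed, and they are disjoint. A point $p\in X_b\setminus A_b$ and a point $s\in D$ are separated by $X_b\setminus\{s\}$ and $\{s\}$. Two points of $D$ are separated by their singletons.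

*Local compactness, ranks, height.* Each point lies in an open locally compact subspace $X_b$, so $X_\alpha$ is locally compact. By Fact 1(c), $I_\gamma(X_\alpha)\cap X_b=I_\gamma(X_b)$ for all $\gamma$ and $b$. So $X_\alpha$ is the union of its levels, hence scattered. Moreover, $I_0(X_\alpha)=\bigcup_bA_b=D$ is countably infinite, and $\mathrm{ht}(X_\alpha)=\sup_b\alpha_b=\alpha$.

This completes the induction and proves the first assertion of Theorem C.

**Step 4: the case $\mathfrak c=2^{\omega_1}$.** This step shows that Theorem A cannot do without its hypothesis. If $\mathfrak c=2^{\omega_1}$, then $\mathfrak c^+=(2^{\omega_1})^+$, and the spaces $X_\alpha$ have countably many, hence at most $\omega_1$, isolated points. Their heights are all the $\alpha$ with $1\le\alpha<(2^{\omega_1})^+$, so these heights are unbounded in $(2^{\omega_1})^+$. This agrees with Theorem A, whose hypothesis fails here for $\kappa=\omega_1$: in this case $\omega_1^\omega=\mathfrak c$, so $2^{\omega_1^\omega}=2^{\mathfrak c}>\mathfrak c=2^{\omega_1}$. $\blacksquare$
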